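# Two strongly Haar meager sets whose union is not strongly Haar meager

## 1. A natural guess: sets tested on one compact set should form a $\sigma$-ideal

Throughout, groups are written additively, and an abelian Polish group is an abelian topological group whose topology is Polish (separable and completely metrizable). A set is meager if it is a countable union of nowhere dense sets, and comeager if its complement is meager.

**Definition (Haar meager).** Let $G$ be an abelian Polish group. A set $A\subseteq G$ is Haar meager if there are a Borel set $B\supseteq A$, a nonempty compact metric space $K$ and a continuous $f:K\to G$ such that $f^{-1}(B+g)$ is meager in $K$ for every $g\in G$.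

**Definition (strongly Haar meager).** A set $A\subseteq G$ is strongly Haar meager if there are a Borel set $B\supseteq A$ and a nonempty compact set $C\subseteq G$ such that $(B+g)\cap C$ is meager in $C$ for every $g\in G$.

We write $\mathrm{HM}(G)$ and $\mathrm{SHM}(G)$ for the two families, and call $f$ (respectively $C$) a witness. Taking $f$ to be the inclusion of $C$ shows $\mathrm{SHM}(G)\subseteq\mathrm{HM}(G)$. Both families are closed under subsets. If $A$ itself is Borel, we may take $B=A$, because shrinking $B$ only shrinks the sets that must be meager. In particular, a Borel set $A$ is not strongly Haar meager exactly when for every nonempty compact $C\subseteq G$ there is $g$ with $(A+g)\cap C$ nonmeager in $C$.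

Two examples in $\mathbb Z^\omega$. Let $D$ be the set of $x\in\mathbb Z^\omega$ with all coordinates even, and let $C=\{0,1\}^\omega$. A point of $D+g$ has its $n$th coordinate congruent to $g_n$ modulo $2$, so $(D+g)\cap C$ is a single point. As $C$ has no isolated points, $D$ is strongly Haar meager. On the other hand, let $N=\{x\in\mathbb Z^\omega: x_n\ge 0\text{ for all }n\}$. It is closed and has empty interior, since a basic open set restricts only finitely many coordinates. So $N$ is nowhere dense. But a compact subset of $\mathbb Z^\omega$ is bounded in each coordinate, so some translate of $N$ contains it. Given any $f:K\to\mathbb Z^\omega$, some translate of $N$ therefore contains $f(K)$, and $f^{-1}(N+g)=K$ is not meager. So $N$ is meager and not Haar meager.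

We may use three known facts.

(i) In every abelian Polish group the Haar meager sets form a $\sigma$-ideal (they are closed under subsets and countable unions).

(ii) In a locally compact abelian Polish group the Haar meager sets are exactly the meager sets.

(iii) There are abelian Polish groups, for example $\mathbb Z^\omega$, containing a $G_\delta$ set that is Haar meager but not strongly Haar meager.

The question, due to Darji and taken here from Márton Elekes, Donát Nagy, Márk Poór and Zoltán Vidnyánszky, "A Haar meager set that is not strongly Haar meager", arXiv:1806.11524 (2018), is whether the strongly Haar meager sets form a $\sigma$-ideal in every abelian Polish group. The first guess is yes: the definition asks for meagerness, meager sets form a $\sigma$-ideal, and the sibling notion has the property by (i). If countably many sets share one witness $C$, the guess is right at once, since for each $g$ a countable union of meager subsets of $C$ is meager in $C$. The trouble can only come from sets with different witnesses.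

We use these standard facts about category.

- *Baire.* A nonempty open subset of a compact metrizable space is not meager in that space; the same holds in Polish spaces.
- *Localization.* If $U$ is open in $S$ and $M\subseteq U$, then $M$ is meager in $U$ iff $M$ is meager in $S$.
- *Baire property.* A Borel set that is nonmeager in $S$ is comeager in some nonempty open subset of $S$.
- *Kuratowski–Ulam (KU)* (Kechris, *Classical Descriptive Set Theory*, 8.41). If $S,T$ are Polish and $M\subseteq S\times T$ is Borel, then $M$ is meager iff for comeager many $s\in S$ the section $\{t:(s,t)\in M\}$ is meager in $T$, and likewise with the roles of $S$ and $T$ exchanged.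

## 2. The guess holds in locally compact groups

In a discrete group a nonempty compact set is finite and each of its nonempty subsets is nonmeager, so $\mathrm{SHM}(G)=\{\emptyset\}$, a $\sigma$-ideal. More generally, a compact piece with nonempty interior tests all meager sets at the same time.

**Lemma 1.** Let $H$ be a locally compact abelian Polish group, $V\subseteq H$ nonempty open with compact closure $L$. If $M$ is meager in $H$, then $M\cap L$ is meager in $L$.

*Proof.* It suffices to treat a closed nowhere dense $N\subseteq H$, since a meager set is contained in a countable union of such sets. The set $N\cap L$ is closed in $L$. If it had interior in $L$, there would be an open $W\subseteq H$ with $\emptyset\ne L\cap W\subseteq N$. As $V$ is dense in $L$, the open set $V\cap W$ is nonempty, and it is contained in $N$. This contradicts that $N$ is nowhere dense. $\square$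

**Proposition 2.** If $G$ is locally compact, then $\mathrm{SHM}(G)=\mathrm{HM}(G)=$ the meager sets, so $\mathrm{SHM}(G)$ is a $\sigma$-ideal.

*Proof.* Let $A$ be meager and let $B\supseteq A$ be a meager $F_\sigma$ set. Let $L_G$ be the closure of a nonempty relatively compact open subset of $G$. Each $B+g$ is meager in $G$, so by Lemma 1 $(B+g)\cap L_G$ is meager in $L_G$. Hence $A\in\mathrm{SHM}(G)$. So meager sets are strongly Haar meager, strongly Haar meager sets are Haar meager, and Haar meager sets are meager by (ii). $\square$

## 3. Adding two witnesses, and the fibers that spoil the sum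

Outside locally compact groups, here is what a sensible person tries. Look first at why a union of two Haar meager sets is Haar meager. Let $B_1,B_2$ be Borel with witnesses $f_1:K_1\to G$ and $f_2:K_2\to G$, and put $F(k_1,k_2)=f_1(k_1)+f_2(k_2)$ on $K_1\times K_2$. For fixed $k_2$,
$$\{k_1: F(k_1,k_2)\in B_1+g\}=f_1^{-1}\big(B_1+g-f_2(k_2)\big),$$
which is meager in $K_1$. By KU, $F^{-1}(B_1+g)$ is meager in $K_1\times K_2$. The same holds for $B_2$, so $F$ is a witness for $B_1\cup B_2$.

For compact witnesses $C_1,C_2\subseteq G$ the analogous candidate is $C_1+C_2$. The argument gives that the preimage of $(B_1\cup B_2)+g$ under the sum map $C_1\times C_2\to C_1+C_2$ is meager in $C_1\times C_2$. If the sum map is injective, it is a homeomorphism and we are done. This happens, for example, when $C_1\subseteq G\times\{0\}$ and $C_2\subseteq\{0\}\times H$ in a product $G\times H$. If it is not injective, the argument stops: meagerness of the preimage of a set under a continuous surjection of compact spaces does not give meagerness of the set.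

The Cantor function $c:[0,1]\to[0,1]$ shows this loss. It is constant on each complementary interval of the Cantor set, with dyadic rational value. So if $E$ is the set of nondyadic points of $[0,1]$, then $c^{-1}(E)$ is contained in the Cantor set and is nowhere dense, while $E$ is comeager in $c([0,1])=[0,1]$.

So a witness $f$ in the sense of Haar meagerness can be helped by its non-injectivity, and passing to the image $f(K)$ can destroy it. We now exploit this loss to refute the guess.

## 4. The answer, and how far apart the two notions are

**Theorem A.** Let $G$ be an abelian Polish group with $\mathrm{SHM}(G)\ne\mathrm{HM}(G)$ and $H$ a non-discrete locally compact abelian Polish group. Then there are Borel sets $X,Y\in\mathrm{SHM}(G\times H)$ with $X\cup Y\notin\mathrm{SHM}(G\times H)$. The set $Y$ is $G_\delta$. If $G$ has a $G_\delta$ set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$, then $X$, and hence $X\cup Y$, can also be taken $G_\delta$.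

By (iii) the theorem applies to $G=\mathbb Z^\omega$ and $H=(\mathbb Z/2)^\omega$ (also to $H=\mathbb R,\mathbb T,\mathbb Z_p,\dots$). So in $\mathbb Z^\omega\times(\mathbb Z/2)^\omega$ there are two strongly Haar meager $G_\delta$ sets whose union is not strongly Haar meager. The strongly Haar meager sets of that group do not form a $\sigma$-ideal, nor even an ideal, and the answer to the question is no.

For $B\subseteq G\times H$ and $g\in G$ write $B_g=\{h\in H:(g,h)\in B\}$. Then
$$\big(B+(g,h)\big)_x=B_{x-g}+h. \tag{1}$$

**Theorem B.** Let $G$ be any abelian Polish group and $H$ a non-discrete locally compact abelian Polish group.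

(a) A Borel set $B\subseteq G\times H$ is Haar meager iff $B^*:=\{g\in G:B_g\text{ is not meager in }H\}$ is Haar meager in $G$.

(b) Every Haar meager subset of $G\times H$ is a union of two strongly Haar meager sets. So the ideal, and also the $\sigma$-ideal, generated by $\mathrm{SHM}(G\times H)$ is exactly $\mathrm{HM}(G\times H)$.

(c) The following are equivalent: (1) $\mathrm{SHM}(G)=\mathrm{HM}(G)$; (2) $\mathrm{SHM}(G\times H)=\mathrm{HM}(G\times H)$; (3) $\mathrm{SHM}(G\times H)$ is a $\sigma$-ideal; (4) $\mathrm{SHM}(G\times H)$ is closed under unions of two sets.

Theorem B says nothing about groups without a non-discrete locally compact direct factor. In particular, the case of $\mathbb Z^\omega$ itself is not decided here.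

From now on $H$ is a non-discrete locally compact abelian Polish group, $V\subseteq H$ is a fixed nonempty open set with compact closure $L$, and $\pi:G\times H\to G$ is the projection. Since $H$ is a non-discrete group, it has no isolated points (a translation would carry one isolated point to every point).

## 5. Graphs and vertical slices as witnesses in a product

The factor $H$ supplies two ways to be strongly Haar meager. The first turns a non-injective witness $f:K\to G$ into a compact set, by passing to a graph. For this we want $K$ to embed in $H$, so we first make $K$ a Cantor set.

**Lemma 3.** If $A\subseteq G$ is Borel and Haar meager, there is a continuous $f:2^\omega\to G$ with $f^{-1}(A+g)$ meager for all $g\in G$.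

*Proof.* Let $f_0:K\to G$ be a witness for $A$, so that $f_0^{-1}(A+g)$ is meager for all $g$. Let $\psi:2^\omega\to K$ be a continuous surjection. Preimages under $\psi$ of meager sets may fail to be meager, so we shrink the domain.

Consider the closed sets $Z\subseteq2^\omega$ with $\psi(Z)=K$. The intersection of a nonempty chain of such sets is again one: for each $k\in K$ the sets $\psi^{-1}(k)\cap Z$ form a chain of nonempty compact sets, so they have a common point. By Zorn's lemma there is a minimal such $Z$. Let $N\subseteq K$ be closed and nowhere dense, and suppose $(\psi|_Z)^{-1}(N)$ contains a nonempty relatively open $U\subseteq Z$. Each point of $K\setminus N$ has a preimage in $Z$, which is not in $U$. So the closed set $\psi(Z\setminus U)$ contains the dense set $K\setminus N$, hence equals $K$, against the minimality of $Z$. So $(\psi|_Z)^{-1}(N)$, being closed, is nowhere dense, and preimages of meager sets under $\psi|_Z$ are meager.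

The projection $Z\times2^\omega\to Z$ has the same property, since $N\times2^\omega$ is closed and nowhere dense when $N\subseteq Z$ is. Therefore $(z,w)\mapsto f_0(\psi(z))$ on $Z\times2^\omega$ has the required preimages. The space $Z\times2^\omega$ is nonempty, compact, metrizable, zero-dimensional and without isolated points, so by Brouwer's theorem it is homeomorphic to $2^\omega$. $\square$

**Lemma 4.** If $A\subseteq G$ is Borel and Haar meager, then $A\times H\in\mathrm{SHM}(G\times H)$.

*Proof.* Take $f$ from Lemma 3. A nonempty Polish space without isolated points contains a copy of $2^\omega$, so there is a topological embedding $e:2^\omega\to H$. Put $C_0=\{(f(k),e(k)):k\in2^\omega\}$. The map $k\mapsto(f(k),e(k))$ is continuous and injective on a compact space, hence a homeomorphism onto $C_0$. The preimage of $A\times H+(g,h)$ under it is $f^{-1}(A+g)$, which is meager. So $C_0$ is a witness for the Borel set $A\times H$. $\square$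

**Lemma 5.** If $Y\subseteq G\times H$ is Borel and all sections $Y_g$ are meager in $H$, then $Y\in\mathrm{SHM}(G\times H)$.

*Proof.* The witness is $\{0\}\times L$. By (1), $(Y+(g,h))\cap(\{0\}\times L)=\{0\}\times\big((Y_{-g}+h)\cap L\big)$, which is meager in $\{0\}\times L$ by Lemma 1. $\square$

Now watch the attempt of Section 3 fail on these sets. Let $H=(\mathbb Z/2)^\omega$ and $L=H$, and let $A\subseteq G$ be Borel, Haar meager, not strongly Haar meager. The set $A\times H$ has the graph $C_0$ as witness, and the sets in Lemma 5 have the witness $\{0\}\times H$. The sum is
$$C_0+(\{0\}\times H)=f(2^\omega)\times H .$$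
Put $P=f(2^\omega)$. As $A$ is not strongly Haar meager, there is $g$ with $(A+g)\cap P$ nonmeager in $P$. Then $\big(A\times H+(g,0)\big)\cap(P\times H)=((A+g)\cap P)\times H$ is nonmeager in $P\times H$: otherwise, by KU, its section over comeager many $p\in P$ would be meager in $H$, but over each $p\in A+g$ the section is all of $H$. So the sum is not a witness even for $A\times H$. Filling up the vertical direction has flattened the graph back into the useless set $f(2^\omega)$.

This one computation excludes one compact set. To prove Theorem A we must exclude every compact set $C$, and the computation suggests how. If $C$ contains boxes $P\times U$, then $A\times H$ is bad for $C$. If $C$ is vertically thin, then a set $Y$ as in Lemma 5 may contain a translate of the essential part of $C$. The plan is to cut each $C$ into these two parts, and to find a single $Y$ that deals with the thin parts of all compact sets.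

## 6. Boxes inside a compact set and the thin remainder

Fix a countable base $(U_i)_{i\in\omega}$ of $H$ consisting of nonempty relatively compact open sets. For nonempty compact $C\subseteq G\times H$ put
$$P_i(C)=\{g:\{g\}\times\overline{U_i}\subseteq C\},\qquad O_i(C)=P_i(C)\times\overline{U_i}\subseteq C,\qquad O(C)=\bigcup_iO_i(C).$$

Example (here with $G=H=\mathbb R$, and $(U_i)$ the bounded open intervals with rational endpoints). Let $C=\{(g,h):0\le g\le1,\ 0\le h\le g\}$. Then $O(C)_g$ is the union of the rational intervals $[a,b]$, $a<b$, inside $[0,g]$. It is empty for $g=0$, equals $[0,g]$ for rational $g>0$, and equals $[0,g)$ for irrational $g$. So $C\setminus O(C)$ consists of $(0,0)$ and the points $(g,g)$ with $g\in[0,1]$ irrational. For the diagonal $C=\{(s,s):0\le s\le1\}$ we get $O(C)=\emptyset$.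

**Lemma 6.** Each $P_i(C)$ is compact. For every $g\in G$ the section $(C\setminus O(C))_g$ is contained in $C_g\setminus\mathrm{int}\,C_g$, which is closed and nowhere dense in $H$.

*Proof.* We have $P_i(C)=\bigcap_{h\in\overline{U_i}}\{g:(g,h)\in C\}$, an intersection of compact sets. Let $h\in\mathrm{int}\,C_g$. As $H$ is regular, some $U_i$ satisfies $h\in U_i\subseteq\overline{U_i}\subseteq\mathrm{int}\,C_g$. Then $g\in P_i(C)$ and $(g,h)\in O_i(C)$. So $\mathrm{int}\,C_g\subseteq O(C)_g$, which gives the inclusion. The boundary $C_g\setminus\mathrm{int}\,C_g$ of the closed set $C_g$ is closed with empty interior. $\square$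

The main construction is the following.

**Lemma 7.** Let $G$ be not locally compact. There is a $G_\delta$ set $Y\subseteq G\times H$ with all sections $Y_g$ nowhere dense in $H$, such that for every nonempty compact $C\subseteq G\times H$ there is $t\in G$ with $(C\setminus O(C))+(t,0)\subseteq Y$.

Some room in $G$ is needed here. If $G=\{0\}$, only $t=0$ is available. For a one-point set $C=\{(0,h)\}$ we have $O(C)=\emptyset$, since no $\overline{U_i}$ is a single point. So $Y$ would contain every $(0,h)$, and $Y_0=H$ is not nowhere dense.

## 7. No compact set tests both kinds: Theorem A from Lemma 7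

*Proof of Theorem A, given Lemma 7.* By Proposition 2, $G$ is not locally compact, so Lemma 7 applies.

**Step 1. Choosing $X$ and $Y$.** Take a set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$ and let $A$ be a Borel Haar meager hull of it. The set $A$ is not strongly Haar meager, because a subset of a strongly Haar meager set is strongly Haar meager. If a $G_\delta$ set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$ exists, let $A$ be that set instead. As $A$ is Borel and not strongly Haar meager,
$$\text{for every nonempty compact }P\subseteq G\text{ there is }g\in G\text{ with }(A+g)\cap P\text{ nonmeager in }P. \tag{2}$$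
Let $X=A\times H$ and let $Y$ be the set from Lemma 7. Then $X\in\mathrm{SHM}(G\times H)$ by Lemma 4 and $Y\in\mathrm{SHM}(G\times H)$ by Lemma 5. The set $Y$ is $G_\delta$, and if $A$ is $G_\delta$, so is $X$.

It remains to show $X\cup Y\notin\mathrm{SHM}(G\times H)$. Let $C\subseteq G\times H$ be nonempty and compact. It is enough to find a translate of $X\cup Y$ whose intersection with $C$ is nonmeager in $C$, for then the same holds for every Borel superset of $X\cup Y$.

**Step 2. If $O(C)$ is meager in $C$, the set $Y$ does it.** By Lemma 7 there is $t$ with $(Y-(t,0))\cap C\supseteq C\setminus O(C)$. The right side is comeager in $C$, hence nonmeager by Baire's theorem.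

**Step 3. If $O(C)$ is nonmeager in $C$, there is a box open in $C$.** One of the countably many sets $O_i(C)$ is nonmeager in $C$. It is compact, hence closed in $C$, so it has nonempty interior in $C$. Thus there are open $W_1\subseteq G$ and $W_2\subseteq H$ with
$$\emptyset\ne C\cap(W_1\times W_2)\subseteq P_i(C)\times\overline{U_i}\subseteq C .$$
Intersecting the last inclusion with $W_1\times W_2$ as well, we get
$$C\cap(W_1\times W_2)=P'\times U',\qquad P'=P_i(C)\cap W_1\ne\emptyset,\quad U'=\overline{U_i}\cap W_2\ne\emptyset. \tag{3}$$

**Step 4. In that case the set $X$ does it.** Let $P=\overline{P'}$, a nonempty compact subset of $P_i(C)$. Then $P'=P\cap W_1$, so $P'$ is open and dense in $P$. By (2) choose $g$ with $(A+g)\cap P$ nonmeager in $P$. The set $P\setminus P'$ is closed and nowhere dense in $P$, so $(A+g)\cap P'$ is nonmeager in $P$, and by localization nonmeager in $P'$. It is Borel, so it is comeager in some nonempty open $W'\subseteq P'$. The complement of $((A+g)\cap W')\times U'$ in $W'\times U'$ is $M\times U'$ with $M$ meager in $W'$. It is meager, because $N\times U'$ is nowhere dense whenever $N$ is nowhere dense in $W'$. Hence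
$$\big(X+(g,0)\big)\cap(W'\times U')=\big((A+g)\cap W'\big)\times U'$$
is comeager in $W'\times U'$. By (3), $W'\times U'$ is a nonempty open subset of $C$. By Baire's theorem and localization, $(X+(g,0))\cap C$ is nonmeager in $C$. $\square$

For the group $\mathbb Z^\omega\times(\mathbb Z/2)^\omega$ we take $A$ to be the $G_\delta$ set from (iii). Everything now rests on Lemma 7.

## 8. Reading a code off the coordinates of $\mathbb Z^\omega$

The crudest try for Lemma 7 is $Y=\bigcup_C(C\setminus O(C))$ with no translations. It fails at once, since by one-point sets $C$ this is all of $G\times H$. The sets $C\setminus O(C)$ must be moved by translations $t_C$ so that their projections $\pi(C)+t_C$ become disjoint. Then every section of $Y$ comes from a single $C$ and is nowhere dense. There may be continuum many $C$, and $Y$ must be $G_\delta$, so $C$ should be recoverable continuously from any point $g\in\pi(C)+t_C$.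

In $G=\mathbb Z^\omega$ this can be done by hand. Let $x\in\omega^\omega$ be a code of the compact set $C_x$, and let $y\in\omega^\omega$ be such that $\pi(C_x)\subseteq\prod_n[-y(n),y(n)]$. Such $y$ exists because compact sets are bounded in each coordinate. Put $z(n)=(x(n),y(n))$. For each $n$ there are only countably many possible initial segments $s=z|(n+1)\in(\omega\times\omega)^{n+1}$. If $(i,j)$ is the last entry of $s$, give $s$ an integer $\tau_n(s)$, one segment after another, so that the intervals $I_s=[\tau_n(s)-j,\tau_n(s)+j]$ for segments $s$ of length $n+1$ are pairwise disjoint. At each stage only finitely many integers are forbidden. Let $t(z)_n=\tau_n(z|(n+1))$. If $g\in\pi(C_x)+t(z)$, then $g_n\in I_{z|(n+1)}$ for all $n$. So $g_n$ alone determines $z|(n+1)$, and $g$ determines $z$, with finitely many coordinates of $g$ giving finitely many entries of $z$.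

Note the role of $y$. The length of the interval that has to be kept free at coordinate $n$ is a bound for the whole compact set. No finite part of $x$ need reveal it, so we write it into the code. In a general group that is not locally compact, a finite net of $\pi(C_x)$ at scale $n$ plays the part of the bound $y(n)$, and a small ball that is not totally bounded plays the part of the free integer coordinate.

## 9. Proof of Lemma 7

For a Polish space $E$ we use the Polish space of nonempty compact subsets of $E$ with the Vietoris topology, generated by the sets $\{K:K\subseteq W\}$ and $\{K:K\cap W\neq\emptyset\}$ for $W\subseteq E$ open. For $F\subseteq E$ closed, $\{K:K\subseteq F\}$ is closed, since its complement is $\{K:K\cap(E\setminus F)\ne\emptyset\}$. Also $\{(K,p):p\in K\}$ is closed: if $p\notin K$, take disjoint open $U\ni p$ and $W\supseteq K$; then no $(K',p')$ with $K'\subseteq W$ and $p'\in U$ is in the set.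

**Step 1. Scales with room at every scale.** The aim is a sequence of balls, each with infinitely much room, whose radii are summable with small tails. Let $d$ be a compatible translation-invariant metric on $G$. It is automatically complete, since $G$ is an abelian Polish group (Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, 1.2.2). Write $|g|=d(g,0)$, $B(r)=\{|g|<r\}$, $\bar B(r)=\{|g|\le r\}$. No $B(\varepsilon)$ with $\varepsilon>0$ is totally bounded, since otherwise its closure, being complete and totally bounded, would be a compact neighborhood of $0$ and $G$ would be locally compact. So for every $\varepsilon>0$ there is $\delta>0$ such that $B(\varepsilon)$ is not covered by finitely many translates of $B(\delta)$. Choose inductively $\varepsilon_0=1$, then $\delta_n>0$ such that $B(\varepsilon_n)$ is not covered by finitely many translates of $B(\delta_n)$, then $0<\varepsilon_{n+1}\le\min(\varepsilon_n/2,\delta_n/20)$. Because of the halving,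
$$\sum_{m>n}\varepsilon_m\le2\varepsilon_{n+1}\le\frac{\delta_n}{10}\qquad\text{for all }n. \tag{4}$$

**Step 2. Codes for compact sets together with finite nets.** Here we write the compact set and its nets into one sequence. Let $x\mapsto C_x$ be a continuous surjection from $\omega^\omega$ onto the space of nonempty compact subsets of $G\times H$. Let $(F^i)_{i\in\omega}$ enumerate the finite nonempty subsets of a countable dense subset of $G$. Identify $(x,y)\in\omega^\omega\times\omega^\omega$ with $z\in(\omega\times\omega)^\omega$, $z(n)=(x(n),y(n))$, and let
$$Z=\{z=(x,y):\ \pi(C_x)\subseteq F^{y(n)}+\bar B(\delta_n/10)\text{ for all }n\}.$$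
The set $Z$ is closed. Indeed, for fixed $n$ the index $y(n)$ is locally constant in $z$, each $F^i+\bar B(r)$ is a finite union of closed balls and so closed, and $\pi(C_x)\subseteq F$ means $C_x\subseteq\pi^{-1}(F)$, a closed condition on $C_x$ for closed $F$. For every $x$ there is $y$ with $(x,y)\in Z$: the set $\pi(C_x)$ is compact, so for each $n$ it is covered by finitely many balls of radius $\delta_n/10$ centered in the dense set.

**Step 3. Translations that separate initial segments.** At scale $n$ we choose a small vector for each initial segment of length $n+1$ so that different segments land far apart. Let $S_n=(\omega\times\omega)^{n+1}$. We define $q_n:S_n\to B(\varepsilon_n)$ by recursion on $n$. For $s\in S_n$ with last entry $(i,j)$ let $F_s=F^j$ and $\sigma_s=\sum_{m<n}q_m(s|(m+1))$; the latter uses only earlier $q_m$. Enumerate $S_n=\{s_0,s_1,\dots\}$ without repetition, and choose $q_n(s_k)\in B(\varepsilon_n)$ recursively in $k$ so that for all $j<k$, $a\in F_{s_k}$, $b\in F_{s_j}$,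
$$\Big|\big(a+\sigma_{s_k}+q_n(s_k)\big)-\big(b+\sigma_{s_j}+q_n(s_j)\big)\Big|\ge\delta_n. \tag{5}$$
For each triple $(j,a,b)$ this says that $q_n(s_k)$ is outside $b+\sigma_{s_j}+q_n(s_j)-a-\sigma_{s_k}+B(\delta_n)$. There are finitely many triples, so finitely many translates of $B(\delta_n)$ are forbidden, and by the choice of $\delta_n$ they do not cover $B(\varepsilon_n)$. For $s\in S_n$ put
$$N_s=F_s+\sigma_s+q_n(s)+\bar B(\delta_n/5),$$
a closed set. By (5), for distinct $s,s'\in S_n$ any point of $N_s$ and any point of $N_{s'}$ have distance at least $\delta_n-\frac25\delta_n=\frac35\delta_n$.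

**Step 4. The total translation keeps the compact set inside the prescribed neighborhoods.** For $z\in(\omega\times\omega)^\omega$ let $t(z)=\sum_nq_n(z|(n+1))$. The terms have size less than $\varepsilon_n\le2^{-n}$, so by completeness the series converges, uniformly in $z$. Each term is a locally constant function of $z$, so $t$ is continuous. We claim that if $z=(x,y)\in Z$, then
$$\pi(C_x)+t(z)\subseteq N_{z|(n+1)}\qquad\text{for all }n. \tag{6}$$
Let $p\in\pi(C_x)$ and $s=z|(n+1)$. The last entry of $s$ is $(x(n),y(n))$, so $F_s=F^{y(n)}$. As $z\in Z$, we have $p=a+b$ with $a\in F_s$ and $|b|\le\delta_n/10$. Then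
$$p+t(z)=a+\sigma_s+q_n(s)+\Big(b+\sum_{m>n}q_m(z|(m+1))\Big),$$
and by (4) the bracket has size at most $\delta_n/10+\delta_n/10=\delta_n/5$. This proves (6).

**Step 5. Decoding.** We show that the code $z$ can be read continuously from a point of $\pi(C_x)+t(z)$. For $s\in S_n$ let $M_s=\bigcap_{m\le n}N_{s|(m+1)}$, and let $T=\bigcap_n\bigcup_{s\in S_n}M_s$. For fixed $n$ the closed sets $M_s\subseteq N_s$ ($s\in S_n$) have pairwise distance at least $\frac35\delta_n$. So a convergent sequence in their union is eventually in a single $M_s$, and the limit is in that $M_s$. Hence the union is closed, and $T$ is closed.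

Let $g\in T$. For each $n$ there is exactly one $s^n\in S_n$ with $g\in M_{s^n}$. Since $g\in M_{s^{n+1}}\subseteq M_{s^{n+1}|(n+1)}$, uniqueness gives $s^{n+1}|(n+1)=s^n$. So the $s^n$ are the initial segments of one sequence $z(g)\in(\omega\times\omega)^\omega$. If $g,g'\in T$ and $d(g,g')<\frac35\delta_n$, then $z(g)|(n+1)=z(g')|(n+1)$. So $z(\cdot)$ is continuous on $T$. Finally, let $z=(x,y)\in Z$ and $g\in\pi(C_x)+t(z)$. By (6), $g\in M_{z|(n+1)}$ for all $n$, and therefore
$$g\in T\quad\text{and}\quad z(g)=z. \tag{7}$$

**Step 6. Definition of $Y$ and its complexity.** We place over $g$ the thin part of the compact set that $g$ codes. Let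
$$\hat Y=\{(z,g,h):\ z=(x,y)\in Z,\ (g-t(z),h)\in C_x\setminus O(C_x)\},$$
$$Y=\{(g,h):\ g\in T,\ (z(g),g,h)\in\hat Y\}.$$
The set $\{(z,g,h):z\in Z,\ (g-t(z),h)\in C_x\}$ is closed, since $Z$ is closed, $t$ and $x\mapsto C_x$ are continuous, and membership in a compact set is a closed relation. For each $i$, the set
$$\{(z,g,h):\ h\in\overline{U_i},\ (g-t(z),h')\in C_x\text{ for all }h'\in\overline{U_i}\}$$
is closed, as an intersection of closed sets; it expresses $(g-t(z),h)\in O_i(C_x)$. So $\hat Y$ is a closed set minus a countable union of closed sets, hence $G_\delta$. The map $(g,h)\mapsto(z(g),g,h)$ is continuous on the closed set $T\times H$, and $Y$ is the preimage of $\hat Y$ under it. So $Y$ is $G_\delta$ in $T\times H$, and therefore in $G\times H$.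

**Step 7. The two required properties.** If $g\notin T$ or $z(g)\notin Z$, then $Y_g=\emptyset$. Otherwise, with $z=z(g)=(x,y)$, we have $Y_g=(C_x\setminus O(C_x))_{g-t(z)}$, which is nowhere dense by Lemma 6. Now let $C\subseteq G\times H$ be nonempty and compact. Pick $z=(x,y)\in Z$ with $C_x=C$, which Step 2 allows, and put $t=t(z)$. Let $(p,h)\in C\setminus O(C)$ and $g=p+t$. Then $g\in\pi(C_x)+t(z)$, so by (7) $g\in T$ and $z(g)=z$. Also $(g-t(z),h)=(p,h)\in C_x\setminus O(C_x)$. Hence $(g,h)\in Y$, that is, $(p,h)+(t,0)\in Y$. $\square$

This completes the proof of Theorem A.

## 10. Sections with respect to $H$: proof of Theorem B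

Let $B\subseteq G\times H$ be Borel. The set $B^*$ of those $g$ with $B_g$ nonmeager is Borel (Kechris, 16.1).

**Part (a), forward direction.** *From a witness for $B$ we extract a witness for $B^*$, by smearing the former along $L$.* Let $f=(p,r):K\to G\times H$ be a witness for $B$, and define $F:K\times L\to G\times H$ by $F(k,l)=f(k)+(0,l)$. For fixed $l\in L$ the set of $k$ with $F(k,l)\in B+(g,h)$ is $f^{-1}(B+(g,h-l))$, which is meager in $K$. By KU, $F^{-1}(B+(g,h))$ is meager in $K\times L$ for all $(g,h)$.

The translates of $V$ cover $H$, and $H$ is Lindelöf, so there are $h_j\in H$ ($j\in\omega$) with $\bigcup_j(V-h_j)=H$. Fix $g\in G$. By KU in the other direction, applied to $h=h_j$ for each of the countably many $j$, there are comeager many $k\in K$ such that for all $j$ the set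
$$\{l\in L:F(k,l)\in B+(g,h_j)\}=\{l\in L:\ r(k)+l\in B_{p(k)-g}+h_j\}$$
is meager in $L$. Take such a $k$. Intersect with $V$. By localization, as $V$ is open both in $L$ and in $H$, the set $\{l\in V:r(k)+l-h_j\in B_{p(k)-g}\}$ is meager in $H$. Translating it by $r(k)-h_j$, we see that $B_{p(k)-g}\cap(V+r(k)-h_j)$ is meager in $H$, for all $j$. The sets $V+r(k)-h_j$ cover $H$, so $B_{p(k)-g}$ is meager in $H$, that is, $p(k)\notin B^*+g$. Hence $p^{-1}(B^*+g)$ is meager in $K$. As $g$ was arbitrary and $p:K\to G$ is continuous, $B^*\in\mathrm{HM}(G)$.

**Part (a), backward direction.** *We split $B$ into the part over $B^*$ and the rest.* Let $B^*$ be Haar meager. Then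
$$B\subseteq(B^*\times H)\cup\big(B\setminus(B^*\times H)\big). \tag{8}$$
The first set is strongly Haar meager by Lemma 4. The second is Borel, and its section at $g$ is empty if $g\in B^*$ and equals the meager set $B_g$ if $g\notin B^*$. So it is strongly Haar meager by Lemma 5. Both are Haar meager, hence so is $B$ by (i), applied in $G\times H$.

**Part (b).** *The same splitting works inside an arbitrary Haar meager set.* Let $E\subseteq G\times H$ be Haar meager, and let $B\supseteq E$ be Borel and Haar meager. By (a), $B^*$ is Haar meager, so the two sets on the right of (8) are strongly Haar meager. Intersecting them with $E$ writes $E$ as a union of two strongly Haar meager sets. So the ideal generated by $\mathrm{SHM}(G\times H)$ contains $\mathrm{HM}(G\times H)$. Conversely, $\mathrm{SHM}(G\times H)\subseteq\mathrm{HM}(G\times H)$, and the latter is a $\sigma$-ideal by (i). So the ideal and the $\sigma$-ideal generated by $\mathrm{SHM}(G\times H)$ both equal $\mathrm{HM}(G\times H)$.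

**Part (c).** *We prove the cycle (2) $\Rightarrow$ (3) $\Rightarrow$ (4) $\Rightarrow$ (1) $\Rightarrow$ (2).* (From (b) one also gets (4) $\Rightarrow$ (2) directly.)

(2) $\Rightarrow$ (3) holds by (i), and (3) $\Rightarrow$ (4) is trivial. (4) $\Rightarrow$ (1) is the contrapositive of Theorem A: if $\mathrm{SHM}(G)\ne\mathrm{HM}(G)$, then there are two strongly Haar meager sets in $G\times H$ whose union is not strongly Haar meager.

(1) $\Rightarrow$ (2): Let $B\subseteq G\times H$ be Borel and Haar meager. By (a) and (1), $B^*\in\mathrm{SHM}(G)$. As $B^*$ is Borel, there is a nonempty compact $P\subseteq G$ with $(B^*+g)\cap P$ meager in $P$ for all $g\in G$. We show that $P\times L$ is a witness for $B$. Fix $(g,h)$. For $p\in P\setminus(B^*+g)$ the set $B_{p-g}$ is meager in $H$, so by (1) and Lemma 1 the section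
$$\big(B+(g,h)\big)_p\cap L=(B_{p-g}+h)\cap L$$
(where (1) is the displayed equation in Section 4) is meager in $L$. This holds for comeager many $p\in P$. By KU, $(B+(g,h))\cap(P\times L)$ is meager in $P\times L$. So $B\in\mathrm{SHM}(G\times H)$. Every Haar meager set has a Borel Haar meager hull, and $\mathrm{SHM}$ is closed under subsets, so $\mathrm{HM}(G\times H)\subseteq\mathrm{SHM}(G\times H)$. The reverse inclusion always holds. $\square$
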